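# Special matchings and automorphisms of undirected Bruhat graphs

## 1. Four matchings of $S_3$ and one of the cube

Let $S_3$ be generated by $s,t$ with $s^2=t^2=e$ and $sts=tst$. Its elements, by length, are
$$e;\qquad s,\ t;\qquad st,\ ts;\qquad sts .$$
In Bruhat order every element lies below every element of larger length, so the Hasse diagram has eight edges: $e$ is joined to $s,t$; each of $s,t$ is joined to each of $st,ts$; and $st,ts$ are joined to $sts$.

Let us pair up all six elements along edges of the Hasse diagram. We choose a partner for $e$ ($s$ or $t$) and a partner for $sts$ ($st$ or $ts$), and the remaining two elements are then forced to be partners. So there are four perfect matchings. One of them is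
$$M:\quad e\leftrightarrow s,\qquad t\leftrightarrow ts,\qquad st\leftrightarrow sts ,$$
which is right multiplication by $s$. The other three are left multiplication by $s$ and left and right multiplication by $t$.

We put two tests to $M$.

*The order test.* Is it true that for each cover $x\lessdot y$ either $M(x)=y$ or $M(x)\le M(y)$? Three of the covers, $e\lessdot s$, $t\lessdot ts$ and $st\lessdot sts$, are matched edges. The other five are sent as follows:
$$e\lessdot t\ \mapsto\ s<ts,\qquad s\lessdot st\ \mapsto\ e<sts,\qquad s\lessdot ts\ \mapsto\ e<t,$$
$$t\lessdot st\ \mapsto\ ts<sts,\qquad ts\lessdot sts\ \mapsto\ t<st .$$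
So $M$ passes. The other three matchings pass too, since inversion $w\mapsto w^{-1}$ and the exchange $s\leftrightarrow t$ preserve Bruhat order.

*The graph test.* Join $x$ and $y$ by an edge when $x^{-1}y$ is one of the reflections $s,t,sts$. These are exactly the elements of odd length, so $x,y$ are joined exactly when their lengths have different parity. This graph is $K_{3,3}$: it has the eight Hasse edges and one more, between $e$ and $sts$. A perfect matching of the Hasse diagram exchanges the two parity classes, so it is an automorphism of $K_{3,3}$. All four matchings pass.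

Notice the cover $s\lessdot st$. It is sent to the pair $e<sts$, whose lengths differ by $3$. The graph test survives because $sts$ happens to be a reflection.

Now take three commuting generators $r,s,t$, so that the group is $(\mathbb Z/2)^3$. Its elements are the products over subsets of $\{r,s,t\}$, Bruhat order is inclusion of subsets, and the only reflections are $r,s,t$. The Hasse diagram and the graph of the graph test are both the edge graph of the $3$-cube. Consider
$$M:\quad e\leftrightarrow r,\qquad s\leftrightarrow rs,\qquad t\leftrightarrow st,\qquad rt\leftrightarrow rst .$$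
The cover $e\lessdot t$ is sent to the pair $r,\ st$. These are incomparable, so the order test fails. Also $r\cdot st=rst$ is not a reflection, so the graph test fails as well. On the other hand the cover $r\lessdot rt$ is sent to $e<rst$. That is fine for the order test, but again $rst$ is not a reflection. On this single cover the two tests disagree; they agree on $M$ as a whole.

One test looks only at the partial order. The other looks only at an undirected graph, in which "up" and "down" have been forgotten and in which there may be edges that are not covers. Do the two tests agree for every matching, in every Bruhat interval of every Coxeter group?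

## 2. Bruhat intervals, special matchings, and the theorem

Let $(W,S)$ be a Coxeter system with length function $\ell$ and set of reflections $T=\{wsw^{-1}:w\in W,\ s\in S\}$. Write $g\sim h$ if $h=gt$ for some $t\in T$, and write $g\to h$ if moreover $\ell(g)<\ell(h)$. Bruhat order $\le$ is the reflexive and transitive closure of $\to$. We use freely the following textbook facts.

- The map $w\mapsto(-1)^{\ell(w)}$ is a homomorphism, and it sends every reflection to $-1$. So if $g\to h$, then $g<h$ and $\ell(h)-\ell(g)$ is odd. Adjacent elements $g\sim h$ are always comparable.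
- Bruhat order is graded by $\ell$, and $x\lessdot y$ if and only if $x<y$ and $\ell(y)=\ell(x)+1$. In that case $x\to y$. Intervals $[u,v]=\{w:u\le w\le v\}$ are finite.

**Definition (undirected Bruhat graph).** For $u\le v$, $\Gamma(u,v)$ is the simple graph with vertex set $[u,v]$ in which $x,y$ are adjacent if and only if $x\sim y$.

**Definition (perfect matching, special matching).** A perfect matching of the Hasse diagram of $[u,v]$ is an involution $M:[u,v]\to[u,v]$ such that for every $x$ either $x\lessdot M(x)$ or $M(x)\lessdot x$. It is *special* if for all $x\lessdot y$ in $[u,v]$ one has $M(x)\le M(y)$ or $M(x)=y$. It is an *automorphism of* $\Gamma(u,v)$ if it preserves adjacency in $\Gamma(u,v)$.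

Christian Gaetz and Yibo Gao, "On automorphisms of undirected Bruhat graphs" (arXiv:2204.09174, 2022), have the result that the two properties are equivalent when $W$ is a symmetric group or is right-angled, meaning that every pair of simple generators either commutes or generates an infinite dihedral group. The conjecture stated there is that the equivalence holds for arbitrary Coxeter groups. We prove this conjecture, in the following sharper form.

**Theorem A.** Let $(W,S)$ be any Coxeter system, $u\le v$ in $W$, and $M$ a perfect matching of the Hasse diagram of $[u,v]$. The following are equivalent: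

- (a) $M$ is a special matching;
- (b) $M$ is an automorphism of $\Gamma(u,v)$;
- (c) whenever $x\lessdot y$ in $[u,v]$, the elements $M(x),M(y)$ are comparable in Bruhat order.

Moreover, if these hold and $x,y\in[u,v]$ satisfy $y=xt$ with $t\in T$, $x<y$ and $M(x)\ne y$, then $M(x)<M(y)$ and $M(x)^{-1}M(y)\in T$. So $M$ preserves the directed Bruhat graph of $[u,v]$ except that it reverses the matched edges.

One implication is immediate. **(b) implies (c):** a cover $x\lessdot y$ is an edge of $\Gamma(u,v)$, so $M(x)\sim M(y)$, and adjacent elements are comparable. We prove (c)$\Rightarrow$(a) in Sections 3 and 4, using only the poset. We prove (a)$\Rightarrow$(b) in Sections 5 to 8, using the geometry of roots.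

## 3. Crossed squares

Suppose $M$ satisfies (c), and try to show that it is special. Take a cover $x\lessdot y$ with $M(x)\neq y$. We know that $M(x)$ and $M(y)$ are comparable, and we want $M(x)\le M(y)$. The only obstruction is that the order has been reversed, $M(y)<M(x)$. Since $M$ moves ranks by one, this can happen in one way only: $M$ moves $x$ up and $y$ down, and the four elements $x,\ M(y)$ (below) and $y,\ M(x)$ (above) form a square matched along a "crossing".

**Definition (bad square).** In a graded poset with a perfect matching $M$, a *bad square of level $k$*, written $(x,z;y,w)$, consists of distinct $x,z$ of rank $k$ and distinct $y,w$ of rank $k+1$ with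
$$x,z\lessdot y,\qquad x,z\lessdot w,\qquad M(x)=w,\quad M(z)=y .$$

The four elements alone give no contradiction. The matching sends the four edges $xy,\ xw,\ zy,\ zw$ to $wz,\ wx,\ yz,\ yx$, so the graph test is passed on the square. The four-element poset with minimal elements $x,z$, maximal elements $y,w$ and $x,z<y,w$ carries this matching; it satisfies (c) and is not special. What this poset lacks is a least element. So the plan is to push a bad square downward until it runs into the bottom of the interval.

How does one move down? The first idea is to take a common lower cover $p$ of $x$ and $z$ and study $M(p)$. This works when $p$ exists (it is Case 1 below), but $p$ need not exist. In $S_4$, in one-line notation, the lower covers of a permutation are obtained by swapping two entries that form an inversion such that no entry between them in position has a value between theirs. Thus $3412$ covers $1432,\ 2413,\ 3142,\ 3214$. Now $1432$ covers only $1342$ and $1423$, while $3214$ covers only $2314$ and $3124$. The elements $1432$ and $3214$ are both covered by $3412$, and they have no common lower cover. They are, however, joined by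 a walk:
$$1432,\ 1342,\ 3142,\ 3124,\ 3214,$$
where consecutive elements form covers. Walks of this kind always exist. This is the second of the two properties of Bruhat intervals that we need.

- **(F1) Thinness.** If $x<y$ and $\ell(y)-\ell(x)=2$, then $[x,y]$ has exactly $4$ elements (Björner–Brenti, *Combinatorics of Coxeter Groups*, §2.7).
- **(F2) Connectedness.** If $x<y$ and $\ell(y)-\ell(x)\ge2$, then the *coatom graph* of $[x,y]$ is connected. Its vertices are the coatoms of $[x,y]$, and $c,c'$ are joined when some $p\in[x,y]$ satisfies $p\lessdot c$ and $p\lessdot c'$.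

For (F2), recall that $[x,y]$ is shellable (Björner–Wachs, *Bruhat order of Coxeter groups and shellability*, Adv. Math. 43 (1982)). That is, its maximal chains can be listed as $F_1,\dots,F_n$ so that for $i<j$ there is $k<j$ with $F_i\cap F_j\subseteq F_k\cap F_j$ and $|F_j\setminus F_k|=1$. Taking $i=1$, we see that each $F_j$ with $j>1$ differs in one element from some earlier chain. So any two maximal chains are joined by a sequence of maximal chains in which consecutive ones differ in one element. When the coatom changes from $c$ to $c'$ in such a step, the rest of the chain is unchanged, so $c$ and $c'$ cover a common element. As every coatom lies on a maximal chain, the coatom graph is connected.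

As an example, in $[e,3412]$ the coatom graph contains the $4$-cycle $1432,\ 3142,\ 3214,\ 2413$, with common lower covers $1342$, $3124$, $2314$, $1423$ in turn.

## 4. Descent in thin posets with connected coatom graphs

**Theorem B.** Let $Q$ be a finite graded poset with a least element $u$, satisfying (F1) and (F2), with rank function in place of $\ell$. A perfect matching $M$ of the Hasse diagram of $Q$ is special if and only if for all $x\lessdot y$ the elements $M(x),M(y)$ are comparable.

Here "special" has the same definition as before. If $M$ is special and $x\lessdot y$, then either $M(x)\le M(y)$, or $M(x)=y$ and $M(y)=x$. In both cases $M(x),M(y)$ are comparable. This is one direction.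

For the converse, assume that $M(x),M(y)$ are comparable for all $x\lessdot y$, and call this condition (c). We use it always in the following form, where "(c) for $a\lessdot b$" means that $M(a)$ and $M(b)$ are comparable: *if the ranks of $M(a)$ and $M(b)$ differ by exactly one, then the one of larger rank covers the other.*

**Step 1. A matching that is not special has a bad square.** This step turns the failure of specialness into a configuration we can move. Take $x\lessdot y$ with $M(x)\ne y$ and $M(x)\not\le M(y)$. By (c), $M(y)<M(x)$. Then
$$\mathrm{rk}(x)=\mathrm{rk}(y)-1\le \mathrm{rk}\,M(y)<\mathrm{rk}\,M(x)\le \mathrm{rk}(x)+1 ,$$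
so $\mathrm{rk}\,M(y)=\mathrm{rk}(x)$ and $\mathrm{rk}\,M(x)=\mathrm{rk}(x)+1$. Hence $x\lessdot M(x)$, $M(y)\lessdot y$ and $M(y)\lessdot M(x)$. Put $z=M(y)$ and $w=M(x)$. Since $M(x)\ne y$, we have $w\ne y$ and $z\ne x$. So $(x,z;y,w)$ is a bad square.

The rest of the proof shows the **descent claim**: *if there is a bad square of level $k$, then there is one of level $k-1$ or $k-2$.* Ranks are bounded below, so this rules out bad squares altogether, and by Step 1 the matching $M$ is special.

Let $(x,z;y,w)$ be a bad square of level $k$. Since $u\le x,z$ and $x\ne z$ have equal rank, $u$ has rank less than $k$. So $[u,y]$ has length at least $2$, and (F2) applies to it.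

**Step 2. A family of bad squares with the same $y$ and $z$.** The purpose is to gain the freedom to replace $x$. Let
$$\mathcal B=\{c\text{ a coatom of }[u,y]\ :\ c\ne z,\ c\lessdot M(c)\}.$$
Then $x\in\mathcal B$ and $z\notin\mathcal B$. Let $c\in\mathcal B$. Condition (c) for $c\lessdot y$ compares $M(c)$, of rank $k+1$, with $M(y)=z$, of rank $k$; so $z\lessdot M(c)$. Also $M(c)\ne y$, because $M(y)=z\neq c$. So $(c,z;y,M(c))$ is again a bad square of level $k$.

**Step 3. Choosing $x$ at the boundary of $\mathcal B$.** This is where the walk replaces the missing common lower cover. By (F2) the coatom graph of $[u,y]$ is connected. It has a vertex $x$ in $\mathcal B$ and a vertex $z$ not in $\mathcal B$, so some edge leaves $\mathcal B$: there are $c\in\mathcal B$, a coatom $x'\notin\mathcal B$ of $[u,y]$, and $p\in[u,y]$ with $p\lessdot c$ and $p\lessdot x'$. Replace the original square by $(c,z;y,M(c))$ and rename: from now on $x=c$ and $w=M(c)$. So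
$$p\lessdot x,\qquad p\lessdot x',\qquad x,x'\lessdot y,\qquad x\ne x',\qquad x'\notin\mathcal B .$$
The element $p$ has rank $k-1$, so $\mathrm{rk}\,M(p)\in\{k,k-2\}$.

**Step 4. Either we are done, or $M(p)\lessdot p$ and $M(p)<z$.** The goal is to reach an element $q=M(p)$ of rank $k-2$ that lies below $z$ as well as below $x$. A coatom outside $\mathcal B$ is either $z$ or is matched downward, so there are two cases.

*Case 1: $x'=z$.* Suppose $\mathrm{rk}\,M(p)=k$. Condition (c) for $p\lessdot z$ compares $M(p)$, of rank $k$, with $M(z)=y$, of rank $k+1$; so $M(p)\lessdot y$. As $p\lessdot M(p)$, the element $M(p)$ is a middle element of $[p,y]$. By (F1), $[p,y]=\{p,x,z,y\}$, so $M(p)\in\{x,z\}$, and hence $p\in\{M(x),M(z)\}=\{w,y\}$. This is impossible by rank. So $q:=M(p)\lessdot p$, and $q<p<z$.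

*Case 2: $x'\ne z$.* Since $x'\notin\mathcal B$, the element $z':=M(x')$ satisfies $z'\lessdot x'$. Condition (c) for $x'\lessdot y$ compares $M(x')=z'$, of rank $k-1$, with $M(y)=z$, of rank $k$; so $z'\lessdot z$. If $p=z'$, then $x,x',z$ would be three distinct middle elements of $[p,y]$, contradicting (F1). So $p\ne z'$.

*Case 2A: $\mathrm{rk}\,M(p)=k$.* Condition (c) for $p\lessdot x'$ compares $M(p)$, of rank $k$, with $M(x')=z'$, of rank $k-1$; so $z'\lessdot M(p)$. We have $p,z'\lessdot x'$ and $p,z'\lessdot M(p)$, with $p\ne z'$. Also $M(p)\ne x'$, since $M(x')=z'\ne p$. As $M(z')=x'$, the tuple $(p,z';x',M(p))$ is a bad square of level $k-1$. The descent claim is proved in this case.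

*Case 2B: $\mathrm{rk}\,M(p)=k-2$.* Put $q:=M(p)\lessdot p$. Condition (c) for $p\lessdot x'$ compares $M(p)=q$, of rank $k-2$, with $M(x')=z'$, of rank $k-1$; so $q\lessdot z'$. Hence $q<z'<z$.

So what remains are Cases 1 and 2B, and in both of them
$$q=M(p)\lessdot p\lessdot x\lessdot w,\qquad q<z\lessdot w,\qquad z\ne x,\qquad w=M(x),\quad M(z)=y. \tag{1}$$

**Step 5. From (1) to a bad square of level $k-2$.** We look at the second way down from $x$ to $q$. By (F1), $[q,x]=\{q,p,p',x\}$ with $p'\ne p$. The element $p'$ has rank $k-1$, so $M(p')$ has rank $k-2$ or $k$.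

*Suppose $\mathrm{rk}\,M(p')=k-2$.* Put $q'=M(p')\lessdot p'$. Condition (c) for $q\lessdot p'$ compares $M(q)=p$, of rank $k-1$, with $M(p')=q'$, of rank $k-2$; so $q'\lessdot p$. Since $p\ne p'$, also $q\ne q'$. Now $q,q'\lessdot p'$ and $q,q'\lessdot p$, with $M(q)=p$ and $M(q')=p'$. So $(q,q';p',p)$ is a bad square of level $k-2$. Done.

*Suppose $\mathrm{rk}\,M(p')=k$.* We show that this cannot happen. Put $r=M(p')$, so $p'\lessdot r$. Condition (c) for $p'\lessdot x$ compares $r$, of rank $k$, with $M(x)=w$, of rank $k+1$; so $r\lessdot w$. Condition (c) for $q\lessdot p'$ compares $M(q)=p$, of rank $k-1$, with $M(p')=r$, of rank $k$; so $p\lessdot r$. Also $r\ne x$, since $M(x)=w\ne p'=M(r)$. Altogether, each of $p,p'$ is covered by each of $x,r$, and $x,r\lessdot w$. By (F1),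
$$[q,x]=\{q,p,p',x\},\quad [q,r]=\{q,p,p',r\},\quad [p,w]=\{p,x,r,w\},\quad [p',w]=\{p',x,r,w\}.$$
Read this inside $[q,w]$, an interval of length $3$. The only elements covered by $x$ or by $r$ are $p$ and $p'$, and the only coatoms that cover $p$ or $p'$ are $x$ and $r$. So $\{x,r\}$ is a connected component of the coatom graph of $[q,w]$. By (F2) it is the whole graph: $x$ and $r$ are the only coatoms of $[q,w]$. But by (1), $z$ is a coatom of $[q,w]$. We have $z\ne x$, and $z\ne r$ because $M(z)=y$ has rank $k+1$ while $M(r)=p'$ has rank $k-1$. This is a contradiction.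

This proves the descent claim and Theorem B. $\blacksquare$

Applied to $Q=[u,v]$, whose intervals are Bruhat intervals and so satisfy (F1) and (F2), Theorem B gives **(c)$\Rightarrow$(a)**, and also (a)$\Rightarrow$(c).

## 5. Adjacency is more than comparability: ladders

Now let $M$ be special. We want $x\sim y\Rightarrow M(x)\sim M(y)$. Start with a cover $x\lessdot y$ with $M(x)\ne y$. Specialness gives $M(x)<M(y)$, and the length difference is odd: it is $1$ or $3$. If it is $1$, we have a cover, hence an edge. If it is $3$, we have
$$M(x)\lessdot x\lessdot y\lessdot M(y),$$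
and we are stuck: comparability with odd length difference does not give adjacency. In the cube, $e<rst$ has length difference $3$ and is not an edge. In $S_3$ the same shape $e\lessdot s\lessdot st\lessdot sts$ does give an edge. There is a second difficulty: for edges $x\to y$ of length difference $3$ or more, specialness says nothing directly, since it speaks only of covers.

What distinguishes $S_3$ from the cube? In $S_3$, between $e$ and $sts$ there are two elements $s,t$ and then two elements $st,ts$, with all edges between consecutive layers. In the cube, two elements of length $1$, such as $r$ and $s$, have only one common neighbor of length $2$.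

**Definition (ladder).** A *ladder from $g$ to $h$* consists of six distinct elements $g;a,b;c,d;h$ of $W$ with
$$g\sim a,b;\qquad a\sim c,d;\qquad b\sim c,d;\qquad c,d\sim h .$$

A ladder is described by edges alone, so a bijection that preserves its eight edges sends it to a ladder. Two statements will be enough:

- a ladder from $g$ to $h$ forces $g\sim h$ (Lemma 3);
- every edge $x\to y$ with $\ell(y)-\ell(x)\ge3$ has a ladder from $x$ to $y$ inside $[x,y]$ (Lemma 4).

Both rest on the dihedral subgroups attached to planes spanned by roots.

## 6. Planes of roots and dihedral cosets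

Let $V$ be the geometric representation of $W$: it has a basis of simple roots $\alpha_s$, $s\in S$, and the form $B$ with $B(\alpha_s,\alpha_{s'})=-\cos(\pi/m(s,s'))$, which is $-1$ if $m(s,s')=\infty$. Let $\Phi$ be the root system and $\Phi^+$ the set of positive roots; these are nonnegative combinations of simple roots, and $B(\gamma,\gamma)=1$ for all $\gamma\in\Phi$. Each $t\in T$ has a unique positive root $\alpha_t$. We write $t=t_\gamma$ if $\gamma=\pm\alpha_t$. Distinct reflections have linearly independent roots, because proportional roots $\gamma,\gamma'$ satisfy $\gamma'=\pm\gamma$. We recall two more standard facts: for $t\in T$,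
$$\ell(gt)>\ell(g)\iff g(\alpha_t)\in\Phi^+,$$
and each $s\in S$ permutes $\Phi^+\setminus\{\alpha_s\}$.

A *reflection subgroup* is a subgroup generated by reflections. We cite two theorems about them.

- **(D1)** (Dyer, *Reflection subgroups of Coxeter systems*, J. Algebra 135 (1990); also Deodhar 1989.) Let $W'$ be a reflection subgroup, let $N(t)=\{t'\in T:\ell(tt')<\ell(t)\}$ for $t\in T$, and let $\chi(W')=\{t\in T:N(t)\cap W'=\{t\}\}$. Then $(W',\chi(W'))$ is a Coxeter system with set of reflections $W'\cap T$. For distinct $r,r'\in\chi(W')$, $B(\alpha_r,\alpha_{r'})\le0$.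
- **(D2)** (Dyer, *On the "Bruhat graph" of a Coxeter system*, Compositio Math. 78 (1991), Thm 1.4, up to inversion.) Let $x_0$ be the element of minimal length of a coset $xW'$, and $\ell'$ the length function of $(W',\chi(W'))$. For $w\in W'$ and $t\in W'\cap T$: $\ell(x_0wt)>\ell(x_0w)$ if and only if $\ell'(wt)>\ell'(w)$.

*Example.* In $S_4$ let $W'$ be the group of permutations of $\{1,2,4\}$, generated by $(1\,2)$ and $(2\,4)$. Here $\ell((1\,2))=1$, $\ell((2\,4))=3$, $\ell((1\,4))=5$, and the two $3$-cycles, $2431$ and $4132$ in one-line notation, have length $4$. So $N((1\,2))=\{(1\,2)\}$. Further, $N((2\,4))\cap W'=\{(2\,4)\}$, since the products of $(2\,4)$ with $(1\,2)$ and with $(1\,4)$ are $3$-cycles, of length $4>3$. But $N((1\,4))$ contains $(1\,2)$, since $4<5$. So $\chi(W')=\{(1\,2),(2\,4)\}$. The lengths $\ell$ are $0,1,3,4,4,5$, while the lengths $\ell'$ are $0,1,1,2,2,3$.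

**Step 1. Recovering the plane from a product of two reflections.** We want to say that if $t_1t_2=t_3t_4\ne e$, then the roots of all four reflections lie in one plane. The natural way is to read off the plane spanned by $\gamma_1,\gamma_2$ as the image of $t_1t_2-1$. On $V$ this can fail. Take $\gamma_1=\alpha_s$ and $\gamma_2=\alpha_{s'}$ with $m(s,s')=\infty$ and $S=\{s,s'\}$. Then $B(v,\gamma_1)=-B(v,\gamma_2)$ on all of $V$, and
$$(t_1t_2-1)v=-2B(v,\gamma_2)\,(\gamma_1+\gamma_2),$$
so the image is only a line. The trouble is that the functionals $B(\cdot,\gamma_1)$ and $B(\cdot,\gamma_2)$ are dependent. We cure this by enlarging the space.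

Let $V'=V\oplus V^*$ with
$$B'((v,f),(w,g))=B(v,w)+f(w)+g(v),$$
and regard $V$ as a subspace. Let $s\in S$ act on $V'$ by $v\mapsto v-2B'(v,\alpha_s)\alpha_s$. Since $B'(\alpha_s,\alpha_s)=1$, this is an involution preserving $B'$. It defines an action of $W$: if $m(s,s')<\infty$, the form is positive definite on $U=\mathrm{span}(\alpha_s,\alpha_{s'})$, so $V'$ is the sum of $U$ and its $B'$-orthogonal complement. Both $s$ and $s'$ act trivially on the complement, and on $U$ the product $ss'$ has order $m(s,s')$. So the defining relations of $W$ hold. The action extends the action on $V$. If $\gamma=\pm w\alpha_s$, then $t_\gamma=wsw^{-1}$, and since $w$ preserves $B'$,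
$$t_\gamma(v)=v-2B'(v,\gamma)\gamma\qquad(v\in V').$$
Finally, if $\gamma_1,\gamma_2\in\Phi$ are linearly independent, then so are the functionals $B'(\cdot,\gamma_1),B'(\cdot,\gamma_2)$ on $V'$: restricted to $V^*$ they are $f\mapsto f(\gamma_1)$ and $f\mapsto f(\gamma_2)$. Hence $v\mapsto(B'(v,\gamma_1),B'(v,\gamma_2))$ maps $V'$ onto $\mathbb R^2$.

**Lemma 1.** If $t_1t_2=t_3t_4\ne e$ with $t_i=t_{\gamma_i}\in T$, then $\mathrm{span}(\gamma_1,\gamma_2)=\mathrm{span}(\gamma_3,\gamma_4)$, a plane.

*Proof.* Since $t_1t_2\neq e$, $t_1\ne t_2$, so $\gamma_1,\gamma_2$ are linearly independent. Applying $t_1$ to $t_2v=v-2B'(v,\gamma_2)\gamma_2$ gives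
$$(t_1t_2-1)v=-2B'(v,\gamma_2)\gamma_2+\bigl(4B'(v,\gamma_2)B'(\gamma_1,\gamma_2)-2B'(v,\gamma_1)\bigr)\gamma_1 .$$
The pair $(B'(v,\gamma_1),B'(v,\gamma_2))$ takes all values in $\mathbb R^2$. So we can prescribe the coefficient of $\gamma_2$ by choosing $B'(v,\gamma_2)$, and then the coefficient of $\gamma_1$ by choosing $B'(v,\gamma_1)$. Hence the image of $t_1t_2-1$ on $V'$ is $\mathrm{span}(\gamma_1,\gamma_2)$. In the same way the image of $t_3t_4-1$ is $\mathrm{span}(\gamma_3,\gamma_4)$. The two operators are equal. $\square$

**Step 2. The group of a plane.** For a plane $P\subset V$ spanned by two roots, let $W_P=\langle t_\gamma:\gamma\in\Phi\cap P\rangle$. We first check that no further reflections appear: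
$$T\cap W_P=\{t_\gamma:\gamma\in\Phi\cap P\}. \tag{2}$$
Each generator $t_\gamma$ changes a vector by a multiple of $\gamma\in P$, so $W_P$ acts trivially on $V'/P$. If $t_\gamma\in W_P$, then the image $\mathbb R\gamma$ of $t_\gamma-1$ lies in $P$, so $\gamma\in P$.

**Lemma 2.** $|\chi(W_P)|=2$, so $(W_P,\chi(W_P))$ is a dihedral Coxeter system. Every element of $W_P$ of odd length $\ell$ is in $T$.

*Proof.* The group $W_P$ contains two distinct reflections, and by (D1) its reflections are the conjugates of elements of $\chi(W_P)$. If $|\chi(W_P)|\le1$, there would be at most one. So $|\chi(W_P)|\ge2$.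

Suppose $\chi(W_P)$ had three elements. Their positive roots are pairwise non-proportional vectors in the plane $P$. Let $\sigma:V\to\mathbb R$ be the linear functional with $\sigma(\alpha_s)=1$ for all $s\in S$; it is positive on positive roots. So the three roots lie in an open half-plane of $P$, and the one in the middle, call it $\beta$, is $\beta=a\alpha+b\gamma$ with $a,b>0$, where $\alpha,\gamma$ are the other two. By (D1),
$$1=B(\beta,\beta)=aB(\alpha,\beta)+bB(\gamma,\beta)\le0,$$
a contradiction.

The canonical generators are reflections, so they have odd $\ell$. As $(-1)^\ell$ is a homomorphism, $\ell$ and $\ell'$ have the same parity on $W_P$. So an element of odd $\ell$ is, in a reduced expression, an alternating word of odd length in the two canonical generators. Such a word is a palindrome, hence a conjugate of its middle letter, hence in $T$. $\square$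

**Step 3. Levels in a coset.** We describe the graph on a coset of $W_P$ completely. Let $x_0$ be the minimal element of $xW_P$, and put $\lambda(x_0w)=\ell'(w)$ for $w\in W_P$. We write $\lambda_P$ when the plane must be named. For $g,h\in xW_P$:
$$g\to h\iff\lambda(h)-\lambda(g)\text{ is odd and positive}. \tag{3}$$
Indeed, if $g\to h$, then $t=g^{-1}h\in T\cap W_P$. By (D2), $\lambda(h)>\lambda(g)$, and the difference is odd because $t$ is a reflection of $(W_P,\chi(W_P))$. Conversely, let $\lambda(h)-\lambda(g)$ be odd and positive. Then $g^{-1}h\in W_P$ has odd $\ell'$, so it has odd $\ell$, so it lies in $T$ by Lemma 2. By (D2), $\ell(h)>\ell(g)$, so $g\to h$.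

We note three consequences.

- For $r\in\chi(W_P)$ we have $\lambda(gr)=\lambda(g)\pm1$.
- Call the set of elements with a given value of $\lambda$ a *level*. In a dihedral group, level $0$ has one element, the top level (if the group is finite) has one element, and all other nonempty levels have two. So *any level strictly between $0$ and another nonempty level has exactly two elements.*
- The number $\lambda(g)$ is the maximal number of arrows in a directed path in $xW_P$ ending at $g$. By (3), $\lambda$ strictly increases along arrows, so no path is longer; and a reduced word for $x_0^{-1}g$ in $\chi(W_P)$ gives a path from $x_0$ with $\lambda(g)$ arrows. So *$\lambda$ is determined by the directed graph on $xW_P$.*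

## 7. Ladders give edges, and long edges have ladders

**Lemma 3.** Let $g;a,b;c,d;h$ be six distinct elements of $W$ with $g\sim a,b$; $a\sim c,d$; $b\sim c,d$; $c,d\sim h$. Then $g\sim h$.

*Proof.* The aim is to show that all edges of the ladder live in one plane $P$; then $h$ lies in the dihedral coset $gW_P$, where parity decides adjacency.

First consider a $4$-cycle $g_1\sim g_2\sim g_3\sim g_4\sim g_1$ with distinct vertices. We have
$$(g_1^{-1}g_2)(g_2^{-1}g_3)=(g_1^{-1}g_4)(g_4^{-1}g_3)=g_1^{-1}g_3\ne e,$$
and all four factors are reflections. By Lemma 1 the roots of all four edges lie in one plane. At any vertex of the cycle, the two edges of the cycle carry distinct reflections, since they lead to distinct neighbors; so their roots are linearly independent and span this plane. Thus *the plane of a $4$-cycle is spanned by the roots of the two edges at any one of its vertices.*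

Now consider three $4$-cycles of the ladder. The cycles $g,a,c,b$ and $g,a,d,b$ share the two edges $ga,gb$ at the vertex $g$, so they have the same plane $P$. In particular the roots of the edges $ac$ and $ad$ lie in $P$. The cycle $a,c,h,d$ has the edges $ac,ad$ at its vertex $a$, so its plane is also $P$. Therefore the reflections $g^{-1}a$, $a^{-1}c$, $c^{-1}h$ all lie in $W_P$, and so does their product $g^{-1}h$. As a product of three reflections it has odd length. By Lemma 2, $g^{-1}h\in T$. $\square$

**Lemma 4.** Let $x\to y$ with $\ell(y)-\ell(x)\ge3$. Then there are $a\ne b$, $c\ne d$ in $[x,y]$ with $x\to a,b$; $a\to c,d$; $b\to c,d$; $c,d\to y$.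

Write $y=xt$ with $t\in T$. We reduce the lemma to a claim about planes.

**Claim.** There is a plane $P\ni\alpha_t$, spanned by two roots, with $\lambda(y)-\lambda(x)\ge3$ on $xW_P$.

*The claim implies the lemma.* Let $a,b$ be the elements of level $\lambda(x)+1$ and $c,d$ those of level $\lambda(x)+2$ in $xW_P$. Both levels lie strictly between $0$ and $\lambda(y)$, so each has exactly two elements. By (3), $\lambda(y)-\lambda(x)$ is odd, so $\lambda(y)-\lambda(x)-2$ is odd and positive, and (3) gives all eight arrows. Arrows imply Bruhat inequalities, so $a,b,c,d\in[x,y]$.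

*Not every plane through $\alpha_t$ will do.* In $S_4$ take $x=e$ and $y=t=(1\,4)$, of length $5$, so that $\alpha_t=\alpha_1+\alpha_2+\alpha_3$. The plane $\mathrm{span}(\alpha_1,\alpha_2+\alpha_3)$ gives the group of permutations of $\{1,2,4\}$ from Section 6, and $\lambda(y)-\lambda(x)=3$. But the plane $\mathrm{span}(\alpha_t,\alpha_2)$ contains only the roots $\pm\alpha_t,\pm\alpha_2$. Its group is $\{e,(1\,4),(2\,3),(1\,4)(2\,3)\}$, and $\lambda(y)-\lambda(x)=1$.

A sensible guess is to take a simple $s$ with $ys<y$ and the plane $\mathrm{span}(\alpha_s,\alpha_t)$. This works if $xs>x$, as we shall see. It can fail if $xs<x$. Let $W$ be generated by $a,b,s$, where $a,b$ generate $S_3$ and $s$ commutes with both. Let $x=s$, $t=aba$ and $y=s\,aba$, of lengths $1$ and $4$. For the descent $s$ of $y$, the plane $\mathrm{span}(\alpha_s,\alpha_t)$ contains only the roots $\pm\alpha_s,\pm\alpha_t$, the group is $\{e,s,t,st\}$, and $\lambda(x)=1$, $\lambda(y)=2$. The remedy is to strip $s$ from both elements and pass to $xs=e\to ys=aba$. This is an induction.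

*Proof of the claim,* by induction on $\ell(y)$. Since $\ell(y)\ge3$, there is $s\in S$ with $ys<y$. We have $s\ne t$, since otherwise $x=ys$ and $\ell(y)-\ell(x)=1$. Note that $N(s)=\{s\}$, since $\ell(st')<1$ forces $t'=s$. So $s\in\chi(W')$ for every reflection subgroup $W'$ that contains $s$.

**Case $xs>x$.** Here the direct choice works. Take $P=\mathrm{span}(\alpha_s,\alpha_t)$. Then $s\in\chi(W_P)$, and since $x\to xs$ and $ys\to y$,
$$\lambda(xs)=\lambda(x)+1,\qquad\lambda(ys)=\lambda(y)-1 .$$
As $x\to y$, the number $\lambda(y)-\lambda(x)$ is odd and positive. Suppose it were $1$. Then $\lambda(ys)=\lambda(x)=\lambda(xs)-1$, so $ys\to xs$ by (3), and $\ell(ys)<\ell(xs)=\ell(x)+1$. But $\ell(ys)=\ell(y)-1\ge\ell(x)+2$, a contradiction. So $\lambda(y)-\lambda(x)\ge3$.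

**Case $xs<x$.** Here we strip $s$, use induction, and put $s$ back. We have $ys=xts=(xs)(sts)$ and $\ell(ys)-\ell(xs)=\ell(y)-\ell(x)\ge3$, so $xs\to ys$ with $\ell(ys)<\ell(y)$. By induction there is a plane $Q\ni\alpha_{sts}$, spanned by two roots, with $\lambda_Q(ys)-\lambda_Q(xs)\ge3$ on $xsW_Q$.

*If $\alpha_s\in Q$:* then $s\in\chi(W_Q)$, and $t=s(sts)s\in W_Q$, so $\alpha_t\in Q$ by (2). The elements $x$ and $y$ lie in $xsW_Q$. Since $xs\to x$ and $ys\to y$, we get $\lambda_Q(x)=\lambda_Q(xs)+1$ and $\lambda_Q(y)=\lambda_Q(ys)+1$. So $P=Q$ satisfies the claim.

*If $\alpha_s\notin Q$:* put $P=s(Q)$, again a plane spanned by two roots. It contains $s(\alpha_{sts})=\pm\alpha_t$. From $\Phi\cap P=s(\Phi\cap Q)$ and $t_{s\gamma}=st_\gamma s$ we get $W_P=sW_Qs$, so $xW_P=(xsW_Q)s$. We show that $g\mapsto gs$ is an isomorphism of directed graphs from $xsW_Q$ to $xW_P$. Let $g\in xsW_Q$ and $t'\in T\cap W_Q$. By (2), $t'\ne s$, because $\alpha_s\notin Q$. So $\gamma:=s(\alpha_{t'})\in\Phi^+$, and $\gamma$ is the positive root of $st's$. Since $gs(\gamma)=g(\alpha_{t'})$,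
$$g\to gt'\iff g(\alpha_{t'})\in\Phi^+\iff gs(\gamma)\in\Phi^+\iff gs\to gs(st's)=gt's .$$
As $t'$ runs over $T\cap W_Q$, $st's$ runs over $T\cap W_P$. So the map is an isomorphism of directed graphs. By the last consequence of (3) it preserves $\lambda$. Hence
$$\lambda_P(y)-\lambda_P(x)=\lambda_Q(ys)-\lambda_Q(xs)\ge3 .$$
This proves the claim and Lemma 4. $\square$

## 8. Special matchings preserve reflections

**(a) implies (b).** Let $M$ be a special matching of $[u,v]$. We show that $x\to y$ in $[u,v]$ implies $M(x)\sim M(y)$, by induction on the odd number $\ell(y)-\ell(x)$. Any two adjacent vertices of $\Gamma(u,v)$ form such a pair in one of the two orders, so $M$ then preserves adjacency. Since $M$ is an involution, it also preserves non-adjacency, and so it is an automorphism of $\Gamma(u,v)$.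

**Step 1. Covers: $\ell(y)-\ell(x)=1$.** The step settles the case in which Section 5 was stuck. If $M(x)=y$, then $M(y)=x$ and there is nothing to prove. Otherwise $M(x)\le M(y)$ by specialness, and $M(x)\neq M(y)$. Since $M$ changes lengths by one, $\ell(M(y))-\ell(M(x))\in\{-1,1,3\}$, so it is $1$ or $3$. If it is $1$, then $M(x)\lessdot M(y)$, so $M(x)\sim M(y)$.

Suppose it is $3$. Then $x_0:=M(x)$ and $y_1:=M(y)$ satisfy
$$x_0\lessdot x\lessdot y\lessdot y_1 .$$
We build a ladder from $x_0$ to $y_1$. By (F1), $[x_0,y]=\{x_0,x,a,y\}$ with $a\ne x$. Apply specialness twice.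

- *To $x_0\lessdot a$.* Since $M(x_0)=x\ne a$, we get $x\le M(a)$. So $\ell(M(a))\ge\ell(x)=\ell(a)$, hence $b:=M(a)$ satisfies $a\lessdot b$. Moreover $x\le b$ and $\ell(b)=\ell(x)+1$, so $x\lessdot b$.
- *To $a\lessdot y$.* We have $b\ne y$, since $M(b)=a$ while $M(y)=y_1\ne a$. So specialness gives $b=M(a)\le M(y)=y_1$. As $\ell(b)=\ell(y)$, we get $b\lessdot y_1$.

Thus
$$x_0\lessdot x,a;\qquad x\lessdot y,b;\qquad a\lessdot y,b;\qquad y,b\lessdot y_1,$$
and the six elements are distinct. Covers are edges, so $x_0;x,a;y,b;y_1$ is a ladder, and Lemma 3 gives $M(x)=x_0\sim y_1=M(y)$.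

(In the $S_3$ example, with $x=s$ and $y=st$, this is the ladder $e;\,s,t;\,st,ts;\,sts$.)

**Step 2. Long edges: $\ell(y)-\ell(x)\ge3$.** Here we transport a ladder. Take $a,b,c,d\in[x,y]\subseteq[u,v]$ as in Lemma 4. The elements $x;a,b;c,d;y$ are distinct, since the arrows $x\to a,b\to c,d\to y$ separate the four layers by length along each path, and $a\ne b$, $c\neq d$. Each of the eight arrows has smaller length difference than $x\to y$. So by induction $M$ preserves the eight adjacencies. As $M$ is a bijection, $M(x);M(a),M(b);M(c),M(d);M(y)$ are six distinct elements forming a ladder. Lemma 3 gives $M(x)\sim M(y)$. This proves (a)$\Rightarrow$(b). $\blacksquare$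

**Proof of Theorem A.** (a)$\Rightarrow$(b) has just been proved, (b)$\Rightarrow$(c) was noted in Section 2, and (c)$\Rightarrow$(a) is Theorem B applied to $[u,v]$.

For the last assertion, assume the equivalent conditions, and let $y=xt$ with $t\in T$, $x<y$ and $M(x)\ne y$; thus $x\to y$. By (b), $M(x)\sim M(y)$, that is, $M(x)^{-1}M(y)\in T$. It remains to find the direction. If $\ell(y)-\ell(x)=1$, then $x\lessdot y$, so $M(x)\le M(y)$ by specialness, and $M(x)\ne M(y)$. If $\ell(y)-\ell(x)\ge3$, then $\ell(M(y))-\ell(M(x))\ge3-2=1$, and since $M(x)\sim M(y)$, this means $M(x)\to M(y)$. In both cases $M(x)<M(y)$. If instead $M(x)=y$, then $M(y)=x$, and the edge is reversed. $\blacksquare$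

In particular, the conjecture is true: for every Coxeter group $W$ and all $u\le v$ in $W$, a perfect matching of the Hasse diagram of $[u,v]$ is special if and only if it is an automorphism of $\Gamma(u,v)$.
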